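\title{Dimension-free off-diagonal decay for the Szeg\H{o} projector on products of spheres}

\begin{abstract}
Let $S_N$ be the Szeg\H{o} projector of level $N$ on a product of $d$ round two-spheres of area $1$. We prove that $\|\mathbf{1}_U S_N \mathbf{1}_V\|\le \exp(-cN\operatorname{dist}(U,V)^2)$ for all $d$, $N$ and all measurable sets $U,V$, with $c=1/(32\pi^2)$. This confirms a conjecture of Deleporte. The bound follows from a weighted inequality on one sphere whose constant is exactly $1$, and which therefore passes to products without loss. We also show that no constant $c$ larger than $\pi/2$ is possible, and that $c=\pi/2$ is admissible for torus-invariant sets.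
\end{abstract}

\section{The problem and the results}

Identify $\mathbb{S}^2$ with $\mathbb{CP}^1$, with its round K\"ahler form $\omega$ scaled to total area $1$, and let $L\to\mathbb{S}^2$ be the Hermitian holomorphic line bundle of curvature $2i\pi\omega$, that is, the hyperplane bundle $\mathcal{O}(1)$. For $d\ge1$, give $(\mathbb{S}^2)^d$ the product K\"ahler structure, the Riemannian distance $\operatorname{dist}$ of the product metric, and the line bundle $L_d=L\boxtimes\cdots\boxtimes L$. For an integer $N\ge0$, the \emph{Szeg\H{o} projector} $S_N$ is the orthogonal projector of $L^2((\mathbb{S}^2)^d,L_d^{\otimes N})$ onto the space of holomorphic sections. Its kernel satisfies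
\begin{equation}\label{eq:kernel}
|S_N(x,y)|=(N+1)^d\prod_{i=1}^d\cos(\theta_i/2)^N,
\end{equation}
where $\theta_i\in[0,\pi]$ is the angle between $x_i$ and $y_i$. We write $\mathbf{1}_U$ for multiplication by the indicator function of $U$, and $\operatorname{dist}(U,V)=\inf_{x\in U,\,y\in V}\operatorname{dist}(x,y)$. All sets $U,V$ below are nonempty; otherwise the operators in question vanish.

The norm $\|\mathbf{1}_US_N\mathbf{1}_V\|$ measures how much $L^2$ mass the projector can carry from $V$ to $U$. The following conjecture was posed in \cite{Deleporte}: \emph{there is a constant $c>0$, independent of $d$, $N$, $U$ and $V$, such that}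
\begin{equation}\label{eq:conj}
\|\mathbf{1}_US_N\mathbf{1}_V\|_{L^2\to L^2}\le\exp\big(-cN\operatorname{dist}(U,V)^2\big)
\end{equation}
\emph{for all $d$, $N$ and all open sets $U,V\subset(\mathbb{S}^2)^d$.}

The exponent comes from the kernel. A sphere of area $1$ has radius $1/(2\sqrt\pi)$, so $\operatorname{dist}(x,y)^2=\frac1{4\pi}\sum_i\theta_i^2$. Integrating $\tan\alpha\ge\alpha$ gives $-\log\cos\alpha\ge\alpha^2/2$ on $[0,\pi/2)$, and therefore
\begin{equation}\label{eq:cos}
\prod_{i=1}^d\cos(\theta_i/2)\le\exp\Big(-\tfrac18\sum_i\theta_i^2\Big)=\exp\Big(-\tfrac\pi2\operatorname{dist}(x,y)^2\Big).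
\end{equation}
A kernel bounded by $M$ on a space of volume $1$ defines an operator of norm at most $M$, so $\|\mathbf{1}_US_N\mathbf{1}_V\|\le(N+1)^d\exp(-\frac\pi2N\operatorname{dist}(U,V)^2)$. This suggests $\pi/2$ as the largest constant one can hope for. The content of \eqref{eq:conj} is that the prefactor can be replaced by $1$. The modulus of the kernel alone does not see this. On one sphere, $\cos^2(\theta/2)$ is uniformly distributed on $[0,1]$ when $x$ is fixed and $y$ is uniform, so $\int|S_N(x,y)|\,\omega(dy)=(N+1)\int_0^1t^{N/2}\,dt=\frac{2N+2}{N+2}$. The operator with kernel \eqref{eq:kernel} thus multiplies constants by $\big(\frac{2N+2}{N+2}\big)^d$, which is at least $(4/3)^d$ for $N\ge1$, whereas $\|S_N\|=1$. A proof of \eqref{eq:conj} has to use that $S_N$ is an orthogonal projector.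

\begin{theorem}\label{thm:main}
For all $d\ge1$, $N\ge0$ and all measurable $U,V\subset(\mathbb{S}^2)^d$,
\[
\|\mathbf{1}_US_N\mathbf{1}_V\|\le\exp\Big(-\frac{N}{32\pi^2}\operatorname{dist}(U,V)^2\Big).
\]
\end{theorem}

We deduce this from a stronger statement in which indicator functions are replaced by weights. From now on we view $\mathbb{S}^2$ as the unit sphere of $\mathbb{R}^3$ and write $|x-y|=2\sin(\theta/2)$ for the chord; only $\operatorname{dist}$ refers to the area-one metric. Throughout,
\[
c_0=\frac1{512\pi},\qquad b=\frac1{16c_0}=32\pi .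
\]

\begin{theorem}\label{thm:weights}
Let $N_1,\dots,N_d\ge0$ be integers and let $S$ be the Szeg\H{o} projector of $L^{N_1}\boxtimes\cdots\boxtimes L^{N_d}$. For a continuous function $\varphi\colon(\mathbb{S}^2)^d\to\mathbb{R}$ put
\[
Q\varphi(x)=\min_{y\in(\mathbb{S}^2)^d}\Big[\varphi(y)+c_0\sum_{i=1}^dN_i|x_i-y_i|^2\Big].
\]
Then $\|e^{Q\varphi}Se^{-\varphi}\|_{L^2\to L^2}\le1$. Consequently, for measurable $U,V$,
\[
\|\mathbf{1}_US\mathbf{1}_V\|\le\exp\Big(-c_0\inf_{x\in U,\,y\in V}\sum_iN_i|x_i-y_i|^2\Big).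
\]
\end{theorem}

For a probability measure $P$ and an inf-convolution $Q$, the inequality $\int e^{Q\varphi}\,dP\int e^{-\varphi}\,dP\le1$ for all $\varphi$ is called property $(\tau)$. If $\Pi$ is the projector onto the line spanned by a unit section $e$, then $\|e^{\psi}\Pi e^{-\varphi}\|^2=\int e^{2\psi}|e|^2\int e^{-2\varphi}|e|^2$. Theorem~\ref{thm:weights} is thus a noncommutative property $(\tau)$, in which a projector of higher rank takes the place of the measure.

Call a set or a function on $(\mathbb{S}^2)^d$ \emph{torus-invariant} if it is invariant under independent rotations of the factors, each about an axis fixed once and for all.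

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Fix $d$. If $\|\mathbf{1}_US_N\mathbf{1}_V\|\le C_Ne^{-cN\operatorname{dist}(U,V)^2}$ for all $N$ and all open $U,V\subset(\mathbb{S}^2)^d$, with constants $C_N=e^{o(N)}$, then $c\le\pi/2$.
\item[(b)] If $U,V$ are measurable and torus-invariant, then
\[
\|\mathbf{1}_US_N\mathbf{1}_V\|\le\sup_{x\in U,\,y\in V}\prod_{i=1}^d\cos(\theta_i/2)^{N+2}\le e^{-\frac\pi2(N+2)\operatorname{dist}(U,V)^2}.
\]
\end{enumerate}
\end{theorem}

The best universal constant in \eqref{eq:conj} therefore lies in $[\frac1{32\pi^2},\frac\pi2]$. The sets used to prove (a) are torus-invariant, so for torus-invariant sets it equals $\frac\pi2$. We do not determine it for general sets.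

Section~\ref{sec:toric} treats the torus-invariant case, where the operator diagonalizes, and proves Theorem~\ref{thm:sharp}. Section~\ref{sec:tensor} reduces Theorems~\ref{thm:main} and~\ref{thm:weights} to an inequality on one sphere. Section~\ref{sec:duality} sets up its proof by duality and carries it out for a small linear weight. The example calls for two tools, supplied in Sections~\ref{sec:hankel} and~\ref{sec:reg}, and Section~\ref{sec:end} concludes.

\section{Sections in the affine chart}\label{sec:model}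

Let $\mu$ be the rotation-invariant probability measure on $\mathbb{S}^2$; it is the area form $\omega$. Let $\vartheta$ be the angle from the north pole $(0,0,1)$, and let $z$ be the stereographic coordinate with $|z|=\tan(\vartheta/2)$. The metric of the unit sphere is $4|dz|^2/(1+|z|^2)^2$, and $d\mu=\pi^{-1}(1+|z|^2)^{-2}\,dA$ with $dA$ the Lebesgue measure on $\mathbb{C}$. The function
\[
t=\cos^2(\vartheta/2)=\frac1{1+|z|^2}=\frac{1+x_3}2
\]
is uniformly distributed on $[0,1]$ under $\mu$, as one sees in polar coordinates. Gradients $\nabla$ on $\mathbb{S}^2$ are taken in the unit-sphere metric.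

A section of $L^N$ is a function $F(z)$ with pointwise Hermitian norm $|F|_h=|F(z)|\,(1+|z|^2)^{-N/2}$, and $\|F\|^2=\int|F|_h^2\,d\mu$, with inner product $\langle\cdot,\cdot\rangle$. The space $H_N$ of holomorphic sections consists of the polynomials of degree at most $N$. Monomials are orthogonal, by integration in the argument of $z$, and $|z^k|_h^2=(1-t)^kt^{N-k}$ has integral $1/\big((N+1)\binom Nk\big)$. Hence $e_k=\big((N+1)\binom Nk\big)^{1/2}z^k$, $0\le k\le N$, is an orthonormal basis of $H_N$, and $Sw=\sum_k\langle w,e_k\rangle e_k$.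

A matrix $g\in SU(2)$ with rows $(\alpha,\beta)$ and $(-\bar\beta,\bar\alpha)$ acts by $gz=(\alpha z+\beta)/(\bar\alpha-\bar\beta z)$. These maps are the rotations of the sphere. Put $(R_gF)(z)=(\bar\alpha-\bar\beta z)^NF(gz)$. From $1+|gz|^2=(1+|z|^2)/|\bar\alpha-\bar\beta z|^2$ we get $|R_gF|_h=|F|_h\circ g$. So $R_g$ is unitary. It preserves $H_N$, hence commutes with $S$, and $R_g(GF)=(G\circ g)\,R_gF$ for every function $G$. Any point, or any axis, can thus be moved to the north pole, or to the polar axis.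

On $(\mathbb{S}^2)^d$, a section of $L^{N_1}\boxtimes\cdots\boxtimes L^{N_d}$ is a function $F(z_1,\dots,z_d)$ with $|F|_h=|F(z)|\prod_i(1+|z_i|^2)^{-N_i/2}$, the measure is $\mu^{\otimes d}$, and the products $e_k=\prod_ie_{k_i}(z_i)$ form an orthonormal basis of the holomorphic sections. Let $S^{(i)}$ apply the one-sphere projector of level $N_i$ in the variable $z_i$, the other variables being frozen. Fubini's theorem gives $S=S^{(d)}\cdots S^{(1)}$.

\section{Torus-invariant sets}\label{sec:toric}

Take all axes to be polar. For $k\in\{0,\dots,N\}^d$ let $P_k=|e_k|_h^2\,\mu^{\otimes d}$, a probability measure, and write $P_k(a)=\int a\,dP_k$.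

\begin{lemma}\label{lem:diag}
If $a_1,a_2$ are bounded, measurable, real, torus-invariant functions, then
\[
\|a_1S_Na_2\|^2=\max_kP_k(a_1^2)\,P_k(a_2^2).
\]
\end{lemma}

\begin{proof}
For $k\ne l$, integration in the arguments of the $z_i$ gives $\langle a_je_k,a_je_l\rangle=0$. Since $a_1S_Na_2w=\sum_k\langle w,a_2e_k\rangle\,a_1e_k$, we get $\|a_1S_Na_2w\|^2=\sum_k|\langle w,a_2e_k\rangle|^2\|a_1e_k\|^2$. By Bessel's inequality for the orthogonal family $(a_2e_k)$, this is at most $\max_k\|a_1e_k\|^2\|a_2e_k\|^2\cdot\|w\|^2$, with equality for $w=a_2e_k$ and $k$ maximizing.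
\end{proof}

For torus-invariant sets the question is now about probability measures: we must bound $P_k(U)P_k(V)$ for each $k$. In logarithmic coordinates $P_k$ has a density $e^{-W}$ with $W$ convex, and the tool for such densities is the Pr\'ekopa--Leindler inequality: if $F_0,F_1,F\ge0$ are measurable on $\mathbb{R}^d$ and $F(\frac{s+s'}2)\ge\sqrt{F_0(s)F_1(s')}$ for all $s,s'$, then $\int F\ge\big(\int F_0\int F_1\big)^{1/2}$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $s_i=\log|z_i|\in\mathbb{R}$; the poles form a null set. On one factor, $\mu$ projects to $2e^{2s}(1+e^{2s})^{-2}\,ds$ and $|z^k|_h^2=e^{2ks}(1+e^{2s})^{-N}$. Since $1+e^{2s}=2e^s\cosh s$, the image of $P_k$ on $\mathbb{R}^d$ has density $e^{-W}$ with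
\[
W(s)=\text{const}+\sum_i\big[-(2k_i-N)s_i+(N+2)\log\cosh s_i\big].
\]
The defect in the midpoint convexity of $W$ has an exact geometric meaning. Let $\vartheta(s)=2\arctan e^s$ be the polar angle. Then $\cos\frac{\vartheta(s)}2=e^{-s/2}/\sqrt{2\cosh s}$ and $\sin\frac{\vartheta(s)}2=e^{s/2}/\sqrt{2\cosh s}$, so the addition formula gives
\[
\cos\frac{\vartheta(s)-\vartheta(s')}2=\frac{\cosh\frac{s+s'}2}{\sqrt{\cosh s\cosh s'}} .
\]
The affine part of $W$ takes its mean value at midpoints, hence
\[
\sqrt{e^{-W(s)}e^{-W(s')}}=e^{-W(\frac{s+s'}2)}\prod_i\cos^{N+2}\frac{\vartheta(s_i)-\vartheta(s'_i)}2 .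
\]
Let $\kappa$ be the supremum in the theorem, and let $\tilde U,\tilde V\subset\mathbb{R}^d$ be the images of $U,V$; they are measurable because, away from the poles, $U$ and $V$ are the products of $\tilde U$ and $\tilde V$ with the torus. For $s\in\tilde U$ and $s'\in\tilde V$, invariance provides points $x\in U$, $y\in V$ above $s,s'$ with $x_i,y_i$ on a common meridian for every $i$. Their angles are $\theta_i=|\vartheta(s_i)-\vartheta(s_i')|$, so the last product is at most $\kappa$. The Pr\'ekopa--Leindler inequality for $\mathbf{1}_{\tilde U}e^{-W}$, $\mathbf{1}_{\tilde V}e^{-W}$ and $\kappa e^{-W}$ gives $\sqrt{P_k(U)P_k(V)}\le\kappa$ for every $k$. Lemma~\ref{lem:diag} and \eqref{eq:cos} conclude.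
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
For $U,V\subset\mathbb{S}^2$, replace them by $U\times(\mathbb{S}^2)^{d-1}$ and $V\times(\mathbb{S}^2)^{d-1}$. The distance is unchanged, and the operator becomes the tensor product of the one-sphere operator with a nonzero projector, so its norm is unchanged. We may thus take $d=1$. Let $0<\delta<\frac\pi2$, $U=\{\vartheta<\frac\pi2-\delta\}$ and $V=\{\vartheta>\frac\pi2+\delta\}$, so that $\operatorname{dist}(U,V)=2\delta/(2\sqrt\pi)=\delta/\sqrt\pi$ and $U=\{t>t_0\}$ with $t_0=\frac{1+\sin\delta}2$. We test on the monomial concentrated on the equator between the caps: $N=2n$, $k=n$. The symmetry $t\mapsto1-t$ gives $P_n(U)=P_n(V)$. The function $t(1-t)$ decreases on $[\frac12,1]$, and $\binom{2n}n\ge4^n/(2n+1)$ because it is the largest of $2n+1$ numbers with sum $4^n$. So for $\eta>0$ with $t_0+\eta<1$, Lemma~\ref{lem:diag} gives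
\[
\|\mathbf{1}_US_N\mathbf{1}_V\|\ge P_n(U)=(2n+1)\binom{2n}n\int_{t_0}^1\big(t(1-t)\big)^n\,dt\ge\eta\,\big[4(t_0+\eta)(1-t_0-\eta)\big]^n .
\]
Compare with the hypothesis, take $\frac1N\log$, let $N\to\infty$ along even integers, then $\eta\to0$. As $4t_0(1-t_0)=\cos^2\delta$, we obtain $\log\cos\delta\le-c\delta^2/\pi$, that is, $c\le\pi(-\log\cos\delta)/\delta^2$. The right side tends to $\pi/2$ as $\delta\to0$.
\end{proof}

Invariance was used twice: to diagonalize, and to place points on common meridians. Without it the sections $\mathbf{1}_Ue_k$ are not orthogonal, and one cannot argue with one section at a time: for $f=(e_0+e_N)/\sqrt2$ on one sphere, the measure $|f|_h^2\,\mu$ gives to each of the caps $U,V$ above a mass at least $\frac12P_0(U)=\frac12(1-t_0^{N+1})$, which does not decay.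

\section{Reduction to one sphere}\label{sec:tensor}

One would like to apply the factors of $S=S^{(d)}\cdots S^{(1)}$ one after the other. Indicator functions are unsuited to this: if $w$ is supported in $V$, then $S^{(1)}w$ is no longer supported near $V$ but only decays away from it, and this decay has to be handed to the next factor. A weight records it. For $\varepsilon\ge0$ and $\varphi\in C(\mathbb{S}^2,\mathbb{R})$ put
\begin{equation}\label{eq:psi}
\psi(x)=\min_{y\in\mathbb{S}^2}\big[\varphi(y)+\varepsilon|x-y|^2\big].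
\end{equation}

\begin{proposition}\label{prop:one}
Let $N\ge0$, $\varepsilon=c_0N$, $\varphi\in C(\mathbb{S}^2,\mathbb{R})$, and let $\psi$ be given by \eqref{eq:psi}. Then $\|e^{\psi}Sw\|\le\|e^{\varphi}w\|$ for all $w\in L^2(\mathbb{S}^2,L^N)$.
\end{proposition}

The constant $1$ is essential: with a constant $C$, the argument below would give $C^d$.

\begin{proof}[Proof of Theorem~\ref{thm:weights} from Proposition~\ref{prop:one}]
Put $\varphi_{(0)}=\varphi$ and, for $1\le i\le d$,
\[
\varphi_{(i)}(x)=\min_{y_i\in\mathbb{S}^2}\big[\varphi_{(i-1)}(x_1,\dots,x_{i-1},y_i,x_{i+1},\dots,x_d)+c_0N_i|x_i-y_i|^2\big].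
\]
Each $\varphi_{(i)}$ is continuous, as a minimum of a jointly continuous function over a compact set. Because the cost is a sum over the factors, the iterated minimum is the joint minimum: $\varphi_{(d)}=Q\varphi$. For $w\in L^2$ and almost every value of the variables other than $x_i$, Proposition~\ref{prop:one} applies to the slices of $w$ and $\varphi_{(i-1)}$. Squaring, multiplying by the Hermitian weight of the frozen variables and integrating, we get $\|e^{\varphi_{(i)}}S^{(i)}e^{-\varphi_{(i-1)}}\|\le1$. The first claim follows from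
\[
e^{Q\varphi}Se^{-\varphi}=\big(e^{\varphi_{(d)}}S^{(d)}e^{-\varphi_{(d-1)}}\big)\cdots\big(e^{\varphi_{(1)}}S^{(1)}e^{-\varphi_{(0)}}\big).
\]

For sets, the ideal weight is $0$ on $V$ and $+\infty$ outside; we approximate it by continuous ones. Let $D(x,y)=(\sum_iN_i|x_i-y_i|^2)^{1/2}$, which satisfies the triangle inequality, and $D(x,V)=\inf_{y\in V}D(x,y)$. For $\Lambda>0$ the function $\varphi=\Lambda c_0D(\cdot,V)^2$ is continuous and vanishes on $V$. By the triangle and Cauchy--Schwarz inequalities,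
\[
D(x,V)^2\le\big(D(y,V)+D(x,y)\big)^2\le\big(\Lambda^{-1}+1\big)\big(\Lambda D(y,V)^2+D(x,y)^2\big)
\]
for all $y$, so $Q\varphi(x)\ge\frac\Lambda{1+\Lambda}c_0D(x,V)^2$. Since $e^{-\varphi}\mathbf{1}_V=\mathbf{1}_V$,
\[
\|\mathbf{1}_US\mathbf{1}_V\|=\big\|\mathbf{1}_Ue^{-Q\varphi}\,\big(e^{Q\varphi}Se^{-\varphi}\big)\,\mathbf{1}_V\big\|\le\exp\Big(-\frac\Lambda{1+\Lambda}\,c_0\inf_{x\in U}D(x,V)^2\Big).
\]
Let $\Lambda\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $N_i=N$. Concavity of the sine on $[0,\frac\pi2]$ gives $|x_i-y_i|=2\sin(\theta_i/2)\ge2\theta_i/\pi$, hence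
\[
c_0N\sum_i|x_i-y_i|^2\ge c_0N\,\frac4{\pi^2}\cdot4\pi\operatorname{dist}(x,y)^2=\frac N{32\pi^2}\operatorname{dist}(x,y)^2.\qedhere
\]
\end{proof}

\section{Duality, and the case of a small linear weight}\label{sec:duality}

The rest of the paper proves Proposition~\ref{prop:one}; from now on $d=1$. We must bound $\|e^{\varphi}w\|$ from below in terms of $f=Sw$ alone. All that we know of $w$ is its pairing with holomorphic sections, so we test against one. For a real function $G$ and $f\in H_N$, let
\[
v_G=(1-S)(Gf)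
\]
be the non-holomorphic part of $Gf$. It vanishes when $G$ is constant.

\begin{lemma}\label{lem:J}
Let $\sigma,\varphi_1\in C(\mathbb{S}^2,\mathbb{R})$, $w\in L^2(\mathbb{S}^2,L^N)$ and $f=Sw$. Put $G=e^{2\sigma}$, $m=e^{2\sigma-2\varphi_1}$ and $u=e^\sigma|f|_h$. Then
\begin{equation}\label{eq:J}
\|e^{\varphi_1}w\|^2-\|e^{\sigma}f\|^2\ \ge\ \int(1-m)u^2\,d\mu+2\operatorname{Re}\langle v_m,v_G\rangle-\|e^{-\varphi_1}v_G\|^2 .
\end{equation}
\end{lemma}

\begin{proof}
For $h\in H_N$ we have $\langle w,h\rangle=\langle f,h\rangle$. Expanding $\|e^{\varphi_1}w-e^{-\varphi_1}h\|^2\ge0$ gives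
\[
\|e^{\varphi_1}w\|^2\ge2\operatorname{Re}\langle f,h\rangle-\|e^{-\varphi_1}h\|^2 .
\]
Equality would hold for $h=e^{2\varphi_1}w$. We expect this to be close to $Gf$ in the worst case, and we need a holomorphic $h$, so we take $h=S(Gf)=Gf-v_G$. Then $\langle f,h\rangle=\langle f,Gf\rangle=\int u^2\,d\mu$. Since $e^{-2\varphi_1}G=m$,
\[
\|e^{-\varphi_1}h\|^2=\int mu^2\,d\mu-2\operatorname{Re}\langle mf,v_G\rangle+\|e^{-\varphi_1}v_G\|^2 .
\]
Finally $v_G$ is orthogonal to $H_N$, so $\langle mf,v_G\rangle=\langle v_m,v_G\rangle$.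
\end{proof}

When $\sigma\le\varphi_1$, the first term on the right of \eqref{eq:J} is a gain and the other two are losses. The last line of the proof is where orthogonality enters. Bounded directly, $\langle mf,v_G\rangle$ is of first order in the variation of $\sigma$, while the gain will be of second order; as $\langle v_m,v_G\rangle$ it is a product of two small factors.

\begin{example}\label{ex:linear}
Fix $N$ and $\varepsilon>0$, let $\varphi=\lambda x_3$ with $\lambda\to0$, and let $\psi$ be given by \eqref{eq:psi}. For $|x|=|y|=1$ we have $\varphi(y)+\varepsilon|x-y|^2=2\varepsilon-y\cdot(2\varepsilon x-\lambda\nu)$, where $\nu=(0,0,1)$. Therefore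
\[
\psi=2\varepsilon-\sqrt{4\varepsilon^2-4\varepsilon\lambda x_3+\lambda^2}=\lambda x_3-\frac{\lambda^2}{4\varepsilon}(1-x_3^2)+O(\lambda^3),
\]
and $1-x_3^2=\sin^2\vartheta=|\nabla x_3|^2$: the inf-convolution lowers $\varphi$ by $|\nabla\varphi|^2/(4\varepsilon)$.

Next, $(1-S)(x_3f)$ can be computed. By orthogonality in the argument of $z$, $S(x_3e_k)=P_k(x_3)e_k$, so $\|(1-S)(x_3e_k)\|^2$ is the variance of $x_3=2t-1$ under $P_k$. Under $P_k$, $t$ has density proportional to $t^{N-k}(1-t)^k$. With $\bar t=\frac{N-k+1}{N+2}$,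
\[
\frac{d}{dt}\big[t^{N-k+1}(1-t)^{k+1}\big]=(N+2)(\bar t-t)\,t^{N-k}(1-t)^k .
\]
Integrating this shows that $\bar t$ is the mean. Multiplying it by $t$ and integrating by parts gives $(N+2)\operatorname{Var}(t)=P_k(t(1-t))$. As $4t(1-t)=1-x_3^2$, and as the terms with different $k$ are orthogonal on both sides,
\begin{equation}\label{eq:height}
\|(1-S)(x_3f)\|^2=\frac1{N+2}\int|\nabla x_3|^2\,|f|_h^2\,d\mu\qquad(f\in H_N).
\end{equation}

Apply Lemma~\ref{lem:J} with $\sigma=\psi$ and $\varphi_1=\varphi$. Then $1-m=\frac{\lambda^2}{2\varepsilon}|\nabla x_3|^2+O(\lambda^3)$, $v_G=2\lambda(1-S)(x_3f)+O(\lambda^2)\|f\|$ and $v_m=O(\lambda^2)\|f\|$. The right side of \eqref{eq:J} equals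
\[
\lambda^2\Big(\frac1{2\varepsilon}-\frac4{N+2}\Big)\int|\nabla x_3|^2|f|_h^2\,d\mu+O(\lambda^3)\|f\|^2 .
\]
The integral is a positive definite form on the finite-dimensional space $H_N$. So if $\varepsilon<\frac{N+2}8$, then $\|e^\psi Se^{-\varphi}\|\le1$ for small $\lambda$. The test section loses nothing at this order: expanding the exponentials gives
\[
P_k(e^{2\psi})P_k(e^{-2\varphi})=1-\lambda^2\Big(\frac1{2\varepsilon}-\frac4{N+2}\Big)P_k(|\nabla x_3|^2)+O(\lambda^3),
\]
so by Lemma~\ref{lem:diag} the norm exceeds $1$ for small $\lambda\neq0$ if $\varepsilon>\frac{N+2}8$. In particular Proposition~\ref{prop:one} fails for large $N$ if $c_0$ is replaced by a number larger than $\frac18$.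
\end{example}

The mechanism is visible: the inf-convolution gains $|\nabla\varphi|^2/\varepsilon$, the projector loses $|\nabla\varphi|^2/N$, and the gain wins when $\varepsilon/N$ is small. A general weight is neither small nor smooth, and three difficulties appear. First, \eqref{eq:height} must be replaced by a bound on $v_G$ that is local enough to survive multiplication by $e^{\pm\varphi_1}$. Second, the gain at a point must pay for losses that average the gradient over a neighborhood of size $N^{-1/2}$, so the gradient must vary slowly on this scale; a continuous $\varphi$ has no gradient at all. Third, $1-m\le1$, so the gain saturates where the gradient is large, and there the losses must be damped.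

\section{The non-holomorphic part of a product}\label{sec:hankel}

\begin{lemma}\label{lem:hankel}
Let $f\in H_N$ and let $G$ be a real Lipschitz function on $\mathbb{S}^2$. For every $x\in\mathbb{S}^2$, with $\theta$ the angle between $x$ and $y$ and $r=|x-y|$,
\[
|v_G|_h(x)\le\int K(x,y)\,|\nabla G(y)|\,|f|_h(y)\,d\mu(y),\qquad K=\frac{\cos^{N+1}(\theta/2)}{\sin(\theta/2)}\le\frac2r\,e^{-Nr^2/8}.
\]
\end{lemma}

\begin{proof}
Applying a rotation $R_g$, we may take $x$ to be the point $z=0$; then $\theta=\vartheta$ and $|v_G|_h(x)=|v_G(0)|$. Let $F=Gf$. Only $e_0=\sqrt{N+1}$ is nonzero at $0$. With $\rho=(1+|z|^2)^{-N-1}$, which satisfies $\partial_{\bar z}\rho=-(N+1)z(1+|z|^2)^{-N-2}$,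
\[
SF(0)=\frac{N+1}\pi\int F\,(1+|z|^2)^{-N-2}\,dA=-\frac1\pi\int\frac Fz\,\partial_{\bar z}\rho\,dA .
\]
We use Green's formula $\int_\Omega\partial_{\bar z}\gamma\,dA=\frac1{2i}\oint_{\partial\Omega}\gamma\,dz$ on the annulus $\Omega=\{\delta<|z|<R\}$; it extends from smooth to Lipschitz $\gamma$ by mollification. Take $\gamma=F\rho/z$. Since $f$ and $1/z$ are holomorphic on $\Omega$, $\partial_{\bar z}\gamma=(F\,\partial_{\bar z}\rho+\rho f\,\partial_{\bar z}G)/z$. A circle contributes $\pm\pi$ times the mean of $F\rho$ on it. The outer circle gives $O(R^N\cdot R^{-2N-2})\to0$, and the inner one gives $-\pi F(0)$ as $\delta\to0$. Thus $\int\frac Fz\,\partial_{\bar z}\rho\,dA=-\pi F(0)-\int\rho f\,\partial_{\bar z}G\,\frac{dA}z$, that is,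
\[
v_G(0)=F(0)-SF(0)=-\frac1\pi\int\rho\,f\,\partial_{\bar z}G\,\frac{dA}z .
\]
For real $G$, $|\partial_{\bar z}G|$ is half the Euclidean gradient in the chart, so $|\partial_{\bar z}G|=|\nabla G|/(1+|z|^2)$. Inserting $|f(z)|=(1+|z|^2)^{N/2}|f|_h$ and the formula for $\mu$, the integrand has modulus $(1+|z|^2)^{-N/2}|z|^{-1}|\nabla G|\,|f|_h\,d\mu$, and $(1+|z|^2)^{-N/2}|z|^{-1}=\cos^N(\theta/2)/\tan(\theta/2)=K$. Finally $\sin(\theta/2)=r/2$ and $\cos^2(\theta/2)=1-r^2/4\le e^{-r^2/4}$.
\end{proof}

Recall Schur's test: a symmetric kernel $K'\ge0$ with $\int K'(x,y)\,d\mu(y)\le M$ for all $x$ defines an operator of norm at most $M$ on $L^2(\mu)$. We spend half of the Gaussian decay of $K$ on the weights and keep $K'=\frac2re^{-Nr^2/16}$. For fixed $x$, $r^2/4=\sin^2(\theta/2)$ is uniform on $[0,1]$, so $r$ has density $r/2$ on $[0,2]$ and, for $N\ge1$,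
\begin{equation}\label{eq:schur}
\|K'\|_{L^2\to L^2}\le\int_0^\infty e^{-Nr^2/16}\,dr=2\sqrt{\pi/N}.
\end{equation}
As $K\le K'$, this gives $\|v_G\|^2\le\frac{4\pi}N\int|\nabla G|^2|f|_h^2\,d\mu$, which has the same order as \eqref{eq:height}.

\section{A smooth weight between $\psi$ and $\varphi$}\label{sec:reg}

We need a function $\sigma\ge\psi$ with Lipschitz gradient that stays below $\varphi$ by a multiple of $|\nabla\sigma|^2/\varepsilon$. Here it pays that the cost is the squared chord: formula \eqref{eq:psi} makes sense for $x\in\mathbb{R}^3$, and convex analysis in $\mathbb{R}^3$ is available. The function $\psi-\varepsilon|\cdot|^2$ is a minimum of affine functions, hence concave, but this bounds second differences of $\psi$ from one side only. We obtain the other side by first replacing $\varphi$ by a smaller function $\tilde\varphi$ such that $\tilde\varphi+\varepsilon|\cdot|^2$ is convex, and then taking an inf-convolution with the larger parameter $2\varepsilon$.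

We use Moreau's theorem \cite{Moreau}. Let $\chi\colon\mathbb{R}^3\to(-\infty,+\infty]$ be convex, lower semicontinuous and not identically $+\infty$, and let $\varepsilon>0$. For each $\xi\in\mathbb{R}^3$, the function $x\mapsto\chi(x)+\varepsilon|x-\xi|^2$ has a unique minimizer $\operatorname{prox}(\xi)$. The minimum value $M(\xi)$ is a $C^1$ function with $\nabla M(\xi)=2\varepsilon(\xi-\operatorname{prox}(\xi))$. The map $\operatorname{prox}$ is firmly nonexpansive:
\begin{equation}\label{eq:firm}
\big|\operatorname{prox}(\xi)-\operatorname{prox}(\xi')-\tfrac12(\xi-\xi')\big|\le\tfrac12|\xi-\xi'| .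
\end{equation}

\begin{lemma}\label{lem:reg}
Let $N\ge1$, $\varepsilon=c_0N$, $\varphi\in C(\mathbb{S}^2,\mathbb{R})$, and let $\psi$ be given by \eqref{eq:psi}. There is $\sigma\in C^1(\mathbb{R}^3)$ such that, with $p=|\nabla_{\mathbb{R}^3}\sigma|/\sqrt N$,
\begin{enumerate}
\item[(i)] $\psi\le\sigma$ and $\sigma+bp^2\le\varphi$ on $\mathbb{S}^2$;
\item[(ii)] for all $x,y\in\mathbb{R}^3$, $|p(x)-p(y)|\le4c_0\sqrt N\,|x-y|$ and
\[
|\sigma(x)-\sigma(y)|\le\sqrt N\,p(y)\,|x-y|+2c_0N|x-y|^2 .
\]
\end{enumerate}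
\end{lemma}

\begin{proof}
Define $\psi$ on $\mathbb{R}^3$ by \eqref{eq:psi} and let $\tilde\varphi(x)=\sup_{\zeta\in\mathbb{R}^3}[\psi(\zeta)-\varepsilon|x-\zeta|^2]\in(-\infty,+\infty]$. For $x\in\mathbb{S}^2$, \eqref{eq:psi} gives $\psi(\zeta)\le\varphi(x)+\varepsilon|x-\zeta|^2$, so $\tilde\varphi\le\varphi$ on $\mathbb{S}^2$. The function
\[
\chi(x)=\tilde\varphi(x)+\varepsilon|x|^2=\sup_\zeta\big[\psi(\zeta)-\varepsilon|\zeta|^2+2\varepsilon\,x\cdot\zeta\big]
\]
is a supremum of affine functions and is finite on $\mathbb{S}^2$, so Moreau's theorem applies to it. For $y\in\mathbb{R}^3$ let $\Phi_y(x)=\tilde\varphi(x)+2\varepsilon|x-y|^2$. Expanding the squares gives $\Phi_y(x)=\chi(x)+\varepsilon|x-2y|^2-2\varepsilon|y|^2$. Hence $\Phi_y$ has the unique minimizer $x^*(y)=\operatorname{prox}(2y)$, and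
\[
\sigma(y):=\min\Phi_y=M(2y)-2\varepsilon|y|^2
\]
is $C^1$ with $\nabla\sigma(y)=4\varepsilon(2y-x^*(y))-4\varepsilon y=4\varepsilon(y-x^*(y))$.

(ii) By \eqref{eq:firm} with $\xi=2y$ and $\xi'=2y'$, we have $|\nabla\sigma(y)-\nabla\sigma(y')|\le4\varepsilon|y-y'|$. Dividing by $\sqrt N$ gives the first bound. Integrating $\nabla\sigma$ along the segment from $y$ to $x$ gives $|\sigma(x)-\sigma(y)-\nabla\sigma(y)\cdot(x-y)|\le2\varepsilon|x-y|^2$, hence the second.

(i) Fix $y\in\mathbb{S}^2$ and write $x^*=x^*(y)$. Taking $\zeta=y$ in the definition of $\tilde\varphi(x^*)$,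
\[
\psi(y)\le\tilde\varphi(x^*)+\varepsilon|x^*-y|^2\le\tilde\varphi(x^*)+2\varepsilon|x^*-y|^2=\sigma(y).
\]
The function $\Phi_y-\varepsilon|\cdot|^2$ is convex. Therefore, for $0<\gamma<1$,
\[
\sigma(y)\le\Phi_y\big((1-\gamma)x^*+\gamma y\big)\le(1-\gamma)\sigma(y)+\gamma\Phi_y(y)-\varepsilon\gamma(1-\gamma)|y-x^*|^2 .
\]
Dividing by $\gamma$ and letting $\gamma\to0$ gives $\Phi_y(y)\ge\sigma(y)+\varepsilon|y-x^*|^2$. Since $\Phi_y(y)=\tilde\varphi(y)\le\varphi(y)$ and $\varepsilon|y-x^*|^2=|\nabla\sigma(y)|^2/(16\varepsilon)=bp(y)^2$, the claim follows.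
\end{proof}

\section{Proof of the one-sphere inequality}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:one}]
If $N=0$, then $\psi=\min\varphi$ is constant and $\|e^\psi Sw\|\le e^{\min\varphi}\|w\|\le\|e^\varphi w\|$. Let $N\ge1$. Take $\sigma,p$ from Lemma~\ref{lem:reg} and put $\varphi_1=\sigma+bp^2$. By (i), $\psi\le\sigma$ and $\varphi_1\le\varphi$, so it suffices to show that the right side of \eqref{eq:J} is nonnegative. Here $G=e^{2\sigma}$, $m=e^{-2bp^2}$ and $u=e^\sigma|f|_h$. We bound both losses by multiples of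
\[
X^2=\int p^2e^{-bp^2/2}u^2\,d\mu ,
\]
whose integrand is quadratic in $p$ for small $p$ and damped for large $p$, as the gain requires.

\emph{Gradients.} The gradient along the sphere is a projection of the gradient in $\mathbb{R}^3$, so $|\nabla G|\le2\sqrt N\,p\,G$. By (ii), and since chords are shorter than arcs, $p$ is Lipschitz on $\mathbb{S}^2$ with $|\nabla p|\le4c_0\sqrt N$ almost everywhere. So $m$ is Lipschitz, and $|\nabla m|=4bp\,m\,|\nabla p|\le16bc_0\sqrt N\,p\,m=\sqrt N\,p\,m$ almost everywhere. Unlike in Example~\ref{ex:linear}, $v_m$ is now of the same order as $v_G$; without the Lipschitz bound on $\nabla\sigma$ we would have no control on it.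

\emph{Estimate of $v_G$.} Lemma~\ref{lem:hankel} and $G|f|_h=e^\sigma u$ give
\[
e^{-\varphi_1(x)}|v_G|_h(x)\le2\sqrt N\int K(x,y)\,p(y)\,e^{\sigma(y)-\varphi_1(x)}u(y)\,d\mu(y).
\]
Let $r=|x-y|$. The term $-bp(x)^2$ in the exponent has two tasks: to absorb the variation of $\sigma$, and to provide damping at $y$. We use (ii) with $x$ and $y$ exchanged, then $\sqrt N\,p(x)r\le\frac b2p(x)^2+\frac1{2b}Nr^2$, then $p(y)^2\le2p(x)^2+32c_0^2Nr^2$, which follows from $p(y)\le p(x)+4c_0\sqrt N\,r$:
\begin{align*}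
\sigma(y)-\varphi_1(x)&\le\sqrt N\,p(x)r+2c_0Nr^2-bp(x)^2\\
&\le\Big(2c_0+\frac1{2b}\Big)Nr^2-\frac b2p(x)^2\\
&\le\Big(2c_0+\frac1{2b}+8bc_0^2\Big)Nr^2-\frac b4p(y)^2 .
\end{align*}
As $b=1/(16c_0)$, the coefficient of $Nr^2$ is $(2+8+\frac12)c_0\le21c_0$, and $21c_0<\frac{21}{1536}<\frac1{16}$. Since $Ke^{Nr^2/16}\le K'$, the left side above is at most $2\sqrt N$ times $K'$ applied to $pe^{-bp^2/4}u$, whose $L^2$ norm is $X$. By \eqref{eq:schur},
\[
\|e^{-\varphi_1}v_G\|\le4\sqrt\pi\,X .
\]

\emph{Estimate of $v_m$.} To pair $v_m$ with $e^{-\varphi_1}v_G$ we need the opposite weight. Lemma~\ref{lem:hankel} and $m|f|_h=e^{-\sigma-2bp^2}u$ give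
\[
e^{\varphi_1(x)}|v_m|_h(x)\le\sqrt N\int K(x,y)\,p(y)\,e^{\varphi_1(x)-\sigma(y)-2bp(y)^2}u(y)\,d\mu(y).
\]
Now $bp(x)^2$ has the bad sign, and the factor $m(y)$ pays for it. The inequality $(\alpha_1+\alpha_2)^2\le\frac32\alpha_1^2+3\alpha_2^2$ and (ii) give $p(x)^2\le\frac32p(y)^2+48c_0^2Nr^2$. With $\sqrt N\,p(y)r\le\frac b4p(y)^2+\frac1bNr^2$ and $\frac14+\frac32-2=-\frac14$,
\begin{align*}
\varphi_1(x)-\sigma(y)-2bp(y)^2&\le\sqrt N\,p(y)r+2c_0Nr^2+bp(x)^2-2bp(y)^2\\
&\le\Big(2c_0+\frac1b+48bc_0^2\Big)Nr^2-\frac b4p(y)^2 .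
\end{align*}
The coefficient of $Nr^2$ is $(2+16+3)c_0=21c_0<\frac1{16}$. The integrand is again dominated by $K'(x,y)\,(pe^{-bp^2/4}u)(y)$, so \eqref{eq:schur} gives
\[
\|e^{\varphi_1}v_m\|\le2\sqrt\pi\,X .
\]

\emph{Gain against losses.} We have $2|\langle v_m,v_G\rangle|\le2\|e^{\varphi_1}v_m\|\,\|e^{-\varphi_1}v_G\|\le16\pi X^2$ and $\|e^{-\varphi_1}v_G\|^2\le16\pi X^2$. The right side of \eqref{eq:J} is therefore at least
\[
\int\big(1-e^{-2bp^2}-32\pi\,p^2e^{-bp^2/2}\big)u^2\,d\mu .
\]
Since $b=32\pi$, with $\beta=bp^2\ge0$ the bracket is $1-e^{-2\beta}-\beta e^{-\beta/2}$. It is nonnegative, because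
\[
1-e^{-2\beta}\ge1-e^{-\beta}=2e^{-\beta/2}\sinh(\beta/2)\ge\beta e^{-\beta/2}.
\]
Hence $\|e^\varphi w\|\ge\|e^{\varphi_1}w\|\ge\|e^\sigma f\|\ge\|e^\psi Sw\|$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:weights} and~\ref{thm:main}.

\begin{remark}
The value of $c_0$ comes from the last step, where $b=1/(16c_0)$ was chosen to match the constant $32\pi$ in the losses; the condition $21c_0\le\frac1{16}$ then holds with room to spare. The gap between $\frac1{32\pi^2}$ and $\frac\pi2$ has a second source, the passage from chords to arcs, which turns $c_0$ into $c=16c_0/\pi$. By Example~\ref{ex:linear}, $c_0$ cannot exceed $\frac18$, so this deduction cannot give more than $c=\frac2\pi$.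
\end{remark}

\begin{thebibliography}{9}

\bibitem{Deleporte}
Alix Deleporte, \emph{Fractional exponential decay in the forbidden region for Toeplitz operators}, arXiv:2001.07921 (2020).

\bibitem{Moreau}
Moreau, \emph{Proximit\'e et dualit\'e dans un espace hilbertien}, 1965.

\end{thebibliography}
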